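# Point sets with no $k$-secant, of every size, in a projective plane of order $q$

## 1. Every size occurs when $k$ is more than $13\sqrt q$ from both ends

**Theorem 1.** Let $\Pi$ be any projective plane of order $q$. Call a set $S$ of points of $\Pi$ *$k$-avoiding* if no line $\ell$ satisfies $|S\cap\ell|=k$, and put
$$\mathrm{Sp}(k,\Pi)=\{\,|S| : S \text{ is a } k\text{-avoiding set of points of } \Pi\,\}.$$
If $k$ is an integer with $13\sqrt q<k<q+1-13\sqrt q$, then $\mathrm{Sp}(k,\Pi)=[0,q^2+q+1]$.

Intervals denote sets of integers. Since $\Pi$ has $q^2+q+1$ points, the theorem says that every size that could conceivably occur does occur: for each $m$ from $0$ to $q^2+q+1$ there is a set of $m$ points that no line meets in exactly $k$ points.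

The question comes from Tamás Héger and Zoltán Lóránt Nagy, "Avoiding secants of given size in finite projective planes", arXiv:2409.14213 (2024). The conjecture there concerns the desarguesian plane $\mathrm{PG}(2,q)$, with $q$ a prime power: there is an absolute constant $c>0$ such that for every prime power $q$ and every integer $k$ with $c\sqrt q<k<q+1-c\sqrt q$, every $m\in[0,q^2+q+1]$ is the size of some $k$-avoiding set in $\mathrm{PG}(2,q)$. Theorem 1 proves this with $c=13$. The proof uses only incidences and parity, so coordinates play no role and the plane need not be desarguesian.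

Two further statements belong to the result. The first is a sharper version of Theorem 1, and it is the one we shall really prove.

**Theorem 2.** If $q\ge 625$ and $6\sqrt q+12\le k\le q+1-(6\sqrt q+12)$, then $\mathrm{Sp}(k,\Pi)=[0,q^2+q+1]$.

The second says what remains true for the other values of $k$.

**Theorem 3.**

(a) If $3\le k\le q-2$, then $\mathrm{Sp}(k,\Pi)\supseteq[0,(k-1)q+1]\cup[(k+1)q,\,q^2+q+1]$.

(b) If $k\in\{0,1,2,q-1,q,q+1\}$, then $\mathrm{Sp}(k,\Pi)\neq[0,q^2+q+1]$.

Part (b) shows that some restriction on $k$ at both ends is necessary. Part (a) shows that for $3\le k\le q-2$ only a window of fewer than $2q$ sizes, those close to $kq$, needs any thought. No claim is made that the constants $13$, $6$, $12$ are optimal.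

**Theorem 2 implies Theorem 1.** Suppose some $k$ satisfies $13\sqrt q<k<q+1-13\sqrt q$. Then $26\sqrt q<q+1$. If we had $\sqrt q\le 25$, then
$$26\sqrt q-q=\sqrt q\,(26-\sqrt q)\ge\sqrt q\ge 1,$$
which contradicts $26\sqrt q-q<1$. So $q>625$. Then $7\sqrt q\ge 12$, that is, $13\sqrt q\ge 6\sqrt q+12$, and $k$ satisfies the hypothesis of Theorem 2.

## 2. Incidence facts, complements, and the spectra of the Fano plane

In a projective plane of order $q$ any two distinct points lie on exactly one common line and any two distinct lines meet in exactly one point. Every line has $q+1$ points, every point is on $q+1$ lines, and there are $q^2+q+1$ points and as many lines. In particular, exactly $q^2$ lines miss a given point. We write $PQ$ for the line through $P\ne Q$. Nothing else about $\Pi$ will be used.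

**Complements.** If $S^c$ is the complement of $S$, then $|S^c\cap\ell|=q+1-|S\cap\ell|$ for each line $\ell$. Hence $S$ is $k$-avoiding if and only if $S^c$ is $(q+1-k)$-avoiding, and
$$m\in\mathrm{Sp}(k,\Pi)\iff q^2+q+1-m\in\mathrm{Sp}(q+1-k,\Pi).$$

**Example: $q=2$.** The Fano plane has $7$ points and lines of size $3$. A set is $2$-avoiding when the line through any two of its points lies entirely in the set. The only such sets are the empty set, a point, a line and the whole plane, so $\mathrm{Sp}(2,\Pi)=\{0,1,3,7\}$. Taking complements, $\mathrm{Sp}(1,\Pi)=\{0,4,6,7\}$; the set of size $4$ is the complement of a line, which every line meets in $0$ or $2$ points. A $3$-avoiding set is one that contains no line. The complement of a line contains no line, and neither do its subsets, so sizes $0,\dots,4$ occur. Two points lie together on $3+3-1=5$ lines, so at least $2$ lines miss any given set of at most two points. Hence a set of at least $5$ points contains a line, and $\mathrm{Sp}(3,\Pi)=[0,4]$. By complementation $\mathrm{Sp}(0,\Pi)=[3,7]$.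

**Proof of Theorem 3(b).** A single point misses some line, so it has a $0$-secant, and $1\notin\mathrm{Sp}(0,\Pi)$. Given two points, some line passes through exactly one of them, so $2\notin\mathrm{Sp}(1,\Pi)$. The line through two points meets the pair in exactly two points, so $2\notin\mathrm{Sp}(2,\Pi)$. By complementation, $q^2+q\notin\mathrm{Sp}(q+1,\Pi)$, $q^2+q-1\notin\mathrm{Sp}(q,\Pi)$ and $q^2+q-1\notin\mathrm{Sp}(q-1,\Pi)$. $\square$

## 3. Cones over $k-1$ concurrent lines

The simplest way to have no $k$-secant is to keep secants small. If $S$ lives on $k-1$ lines through a point $P$, any line not through $P$ has at most $k-1$ points of $S$. Only the lines through $P$ need care.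

**Lemma 1.** If $3\le k\le q-1$ and $0\le m\le(k-1)q+1$, then $m\in\mathrm{Sp}(k,\Pi)$.

*Proof.* For $m=0$ take $S=\emptyset$. Let $m\ge 1$. Fix a point $P$ and $k-1$ lines through it. Let $S$ consist of $P$ together with $j_i$ further points on the $i$-th line, where $0\le j_i\le q$ and $\sum j_i=m-1$. A line not through $P$ meets each of the $k-1$ lines once, so it has at most $k-1$ points of $S$. A line through $P$ that was not chosen meets $S$ in $1\ne k$ point. The $i$-th chosen line meets $S$ in $1+j_i$ points. So it suffices to split $m-1$ into $k-1$ parts $j_i\in[0,q]$, none of them equal to $k-1$.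

Write $m-1=\alpha q+\beta$ with $0\le\beta<q$. We have $m-1\le(k-1)q$. Parts equal to $q$ or $0$ are allowed, since $q\ne k-1\neq 0$. Unused lines receive the part $0$.

* If $\beta=0$, then $\alpha\le k-1$; use $\alpha$ parts equal to $q$.
* If $\beta>0$, then $\alpha\le k-2$. If moreover $\beta\ne k-1$, use $\alpha$ parts $q$ and one part $\beta$.
* If $\beta=k-1$ and $\alpha\le k-3$, use $\alpha$ parts $q$ and the two parts $k-2$ and $1$. Here $1\ne k-1$ because $k\ge 3$.
* If $\beta=k-1$ and $\alpha=k-2$, use $k-3$ parts $q$ and the two parts $q-1$ and $k$. Their sum is $(k-3)q+q-1+k=(k-2)q+(k-1)$. Both are at most $q$, and $q-1\ne k-1$ because $k\le q-1$. $\square$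

For instance, take $q=5$, $k=3$, so that there are two lines through $P$ and no part may equal $2$. For $m=3$ we split $2=1+1$ and get three non-collinear points. For $m=8$ we split $7=4+3$, since $7=5+2$ is forbidden.

**Proof of Theorem 3(a).** Let $3\le k\le q-2$. The first interval is Lemma 1. For the second, let $m\ge(k+1)q$ and apply Lemma 1 to $k'=q+1-k\in[3,q-1]$ and $m'=q^2+q+1-m$. The condition $m'\le(k'-1)q+1=(q-k)q+1$ is equivalent to $m\ge(k+1)q$. So $m'\in\mathrm{Sp}(k',\Pi)$, and by complementation $m\in\mathrm{Sp}(k,\Pi)$. $\square$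

What remains for Theorem 2 is the window $m\in[(k-1)q+2,\,(k+1)q-1]$.

## 4. Why the window needs secants on both sides of $k$

Can one simply use one more line in the cone? No, and the failure is exact.

**Remark 1.** Let $S$ be contained in the union of $k\ge1$ lines through $P$, with $|S|\ge(k-1)q+2$. Then $S$ has a $k$-secant. Indeed, the cone has $kq$ points other than $P$, and $S$ contains at least $(k-1)q+1$ of them, so at most $q-1$ are missing. Each missing point lies on $q$ lines that do not pass through $P$. Hence at most $q(q-1)<q^2$ of the lines off $P$ contain a missing point. A line off $P$ that contains none of them meets $S$ in exactly $k$ points.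

More generally, no construction that keeps all secants on one side of $k$ can enter the window.

**Remark 2.** Let $1\le k\le q$ and let $|S|=m$ lie in the window. Then some line has fewer than $k$ points of $S$ or exactly $k$, and some line has more than $k$ or exactly $k$.

Suppose first that all secants were at most $k-1$. Counting $S$ along the $q+1$ lines through a point of $S$ would give
$$m\le 1+(q+1)(k-2)=(k-2)q+k-1<(k-1)q+2.$$
Suppose instead that all secants were at least $k+1$. Since $m<q^2+q+1$, there is a point outside $S$, and counting along the lines through it would give $m\ge(q+1)(k+1)>(k+1)q-1$. Both contradict the choice of $m$.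

So the secant sizes must jump over the value $k$. A natural device is parity: arrange that the sizes of most secants have the parity of $k+1$.

## 5. Odd-weight sets, and two pencils alone

Let $\mathcal L$ be a set of $N$ lines. For a point $z$ let $w(z)$ be the number of lines of $\mathcal L$ through $z$, and let $S_0=\{z:w(z)\text{ odd}\}$. If $\ell\notin\mathcal L$, then each line of $\mathcal L$ meets $\ell$ in one point, so
$$|\ell\cap S_0|\equiv\sum_{z\in\ell}w(z)=N\pmod 2 .$$
If $N\equiv k+1\pmod 2$, no line outside $\mathcal L$ is a $k$-secant. For $\ell\in\mathcal L$ the sum is $(q+1)+(N-1)=N+q$, so when $q$ is odd the lines of $\mathcal L$ have the wrong parity. We must know the sizes $|\ell\cap S_0|$ for $\ell\in\mathcal L$ explicitly, and keep them away from $k$.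

**Example: three lines, $q=7$, $k=4$.** Three lines in a triangle give $|S_0|=3\cdot 8-6=18$, since the vertices have weight $2$. Three concurrent lines give $3\cdot 7+1=22$, since the common point has weight $3$. In both cases lines outside $\mathcal L$ have odd secants, and lines of $\mathcal L$ have $6$ or $8$ points of $S_0$. So both sets are $4$-avoiding. These sizes are not in the window, but they show two things. Parity does the work off $\mathcal L$. And turning a triangle of lines into a concurrent triple raises the size by exactly $4$: three points of weight $2$ are traded for one of weight $3$.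

To control the lines of $\mathcal L$, the sensible first choice is two pencils. Take points $P\ne Q$, $a$ lines through $P$ and $b\le a$ lines through $Q$, none of them $PQ$. Each chosen line through $P$ has $q$ points besides $P$, and $b$ of them lie on chosen lines through $Q$; likewise with the roles exchanged. So $S^*=S_0\setminus\{P,Q\}$ has size $a(q-b)+b(q-a)$. We may add neither, one or both of $P,Q$. With $a=U+v$, $b=U-v$ the sizes are
$$2Uq-2U^2+2v^2+\delta,\qquad \delta\in\{0,1,2\}.$$
A line off $P$ and $Q$ has an even secant. A line through $P$ other than $PQ$ has $b$ or $q-b$ points of $S^*$, plus possibly $P$. A line through $Q$ other than $PQ$ has $a$ or $q-a$, plus possibly $Q$. The line $PQ$ has at most $2$. So for odd $k\ge 3$ with $a+2\le k\le q-a-1$ the set is $k$-avoiding.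

The construction stops at the sizes. For fixed $U$ the offset $2v^2+\delta$ takes the values $0,1,2$, then $2,3,4$, then $8,9,10$, and so on. It misses $5,6,7$, and the gaps grow with $v$. The next base value, with $U+1$ for $U$, is $2q-4U-2$ away, which may be far larger.

The values $2v^2+\delta$ do represent every class modulo $4$: even $v$ gives $0,1,2$ and odd $v$ gives $2,3,0$. What is missing is a parameter that moves the size in steps of $4$ without disturbing the rest. The three-line example provides one: add a transversal line $t$, and vary the number of points of $t$ at which a line through $P$, a line through $Q$ and $t$ are concurrent.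

## 6. Two pencils and a transversal: the size formula

**The configuration.** Let $P\ne Q$ be points, $t$ a line through neither, and $R=t\cap PQ$. Let $X,Y\subseteq t\setminus\{R\}$ with $|X|=a$, $|Y|=b$, $|X\cap Y|=F$, and let $\varepsilon\in\{0,1\}$. Put
$$\mathcal L=\{Px:x\in X\}\cup\{Qy:y\in Y\}\cup\{t\}\cup\{PQ\text{ if }\varepsilon=1\}.$$
Since $x,y\ne R$, no line $Px$ or $Qy$ equals $PQ$; hence no $Px$ equals a $Qy$. None of them is $t$, which misses $P$ and $Q$. So $\mathcal L$ has $N=a+b+1+\varepsilon$ distinct lines. The role of $\varepsilon$ is to adjust the parity of $N$. Let $w$ and $S_0$ be as in Section 5, let $S^*=S_0\setminus\{P,Q\}$, and let $S$ be one of $S^*$, $S^*\cup\{P\}$, $S^*\cup\{P,Q\}$. Thus $|S|=|S^*|+\delta$, with $\delta\in\{0,1,2\}$ at our choice.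

**Computing $|S|$.** We insert the lines in stages, and each line switches the membership of its points.

Start with the lines $Px$ and $Qy$. As in Section 5, the points off $\{P,Q\}$ that lie on an odd number of them number $a(q-b)+b(q-a)$. On $t$, the point $x\in X$ is on $Px$ and $y\in Y$ is on $Qy$. So the points of $t$ among these are exactly those of the symmetric difference $X\triangle Y$, and there are $a+b-2F$ of them.

Now insert $t$. Switching its $q+1$ points changes the size by $q+1-2(a+b-2F)$.

If $\varepsilon=1$, insert $PQ$. Its $q-1$ points other than $P,Q$ lie on no $Px$ and no $Qy$, so of these only $R$, which is on $t$, is present. Switching changes the size by $(q-1)-2=q-3$.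

Adding up,
$$|S|=(a+b)q-2ab+(q+1)-2(a+b)+4F+\varepsilon(q-3)+\delta,$$
and since $-2ab-2(a+b)=2-2(a+1)(b+1)$,
$$|S|=(a+b+1+\varepsilon)q+3-3\varepsilon-2(a+1)(b+1)+4F+\delta.\tag{1}$$

As a check, take $q=7$, $a=b=1$, $\varepsilon=0$. Then (1) gives $16+4F+\delta$. With both $P$ and $Q$ included this is $18$ for the triangle ($F=0$) and $22$ for the concurrent triple ($F=1$), as before.

## 7. When the configuration has no $k$-secant

**Lemma 2.** Suppose $b\le a$, $4\le k\le q-3$, $N\equiv k+1\pmod 2$, $a+3\le k\le q-a-2$, and $q+1-\varepsilon-(a+b-2F)>k$. Then $S$ is $k$-avoiding.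

*Proof.* Let $\ell$ be a line. There are four cases; the first uses parity and the others use size.

*(i) $P,Q\notin\ell$ and $\ell\ne t$.* Every line of $\mathcal L$ except $t$ passes through $P$ or $Q$, so $\ell\notin\mathcal L$. By Section 5, $|\ell\cap S|=|\ell\cap S_0|\equiv N\equiv k+1\pmod 2$. So $|\ell\cap S|\ne k$.

*(ii) $\ell\ne PQ$ passes through $P$ or $Q$.* Say $P\in\ell$, and let $x=\ell\cap t$, so $x\ne R$. On $\ell\setminus\{P\}$ the $b$ lines $Qy$ cut out $b$ distinct points, the line $t$ cuts out $x$, and all lines through $P$ other than $\ell$ contribute nothing. If $x\in Y$, then $x$ is also on $Qx$, and the lines $Qy$ together with $t$ leave $b-1$ points of odd weight. If $x\notin Y$, they leave $b+1$. If $x\notin X$, then $\ell\notin\mathcal L$, and $\ell\setminus\{P\}$ contains $b\pm1$ points of $S_0$. If $x\in X$, then $\ell\in\mathcal L$ switches all $q$ points of $\ell\setminus\{P\}$, leaving $q-(b\pm1)$. Since $P$ may or may not belong to $S$ and $Q\notin\ell$,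
$$|\ell\cap S|\in[b-1,\,b+2]\cup[q-b-1,\,q-b+2].$$
Now $b+2\le a+2<k<q-a-1\le q-b-1$, so $|\ell\cap S|\ne k$. If instead $Q\in\ell$, the same argument with the roles of $X$ and $Y$ exchanged gives
$$|\ell\cap S|\in[a-1,\,a+2]\cup[q-a-1,\,q-a+2],$$
and $a+2<k<q-a-1$ again excludes $k$.

*(iii) $\ell=t$.* Points of $X\triangle Y$ have weight $2$, points of $X\cap Y$ have weight $3$, the point $R$ has weight $1+\varepsilon$, and all other points of $t$ have weight $1$. Since $P,Q\notin t$, we get $|t\cap S|=q+1-\varepsilon-(a+b-2F)>k$.

*(iv) $\ell=PQ$.* If $\varepsilon=0$, the only point of $PQ\setminus\{P,Q\}$ on a line of $\mathcal L$ is $R$. So $\ell\cap S\subseteq\{P,Q,R\}$ and $|\ell\cap S|\le3<k$. If $\varepsilon=1$, every point of $PQ\setminus\{P,Q,R\}$ has weight $1$, so $|\ell\cap S|\ge q-2>k$. $\square$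

## 8. Coordinates $U,w,G,\eta$ for the size, and representing every offset

**Change of variables.** The purpose is to separate a coarse parameter from the fine ones. Let $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv k\pmod 2$, and put
$$a=U+v,\quad b=U-v,\quad F=b-G,\quad v=w+1,\quad \delta=\eta+1\ \text{ with }\ \eta\in\{-1,0,1\}.$$
So $G$ measures how far we are from the largest possible number of concurrences, $F=b$. Then $N=2U+1+\varepsilon\equiv k+1\pmod2$ automatically, and $a+b-2F=2U-2(U-v-G)=2(v+G)$. Using $(a+1)(b+1)=(U+1)^2-v^2$, the part of (1) other than $(2U+1+\varepsilon)q-3\varepsilon$ is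
$$3-2(U+1)^2+2v^2+4(U-v-G)+\eta+1=-2U^2+2(v-1)^2-4G+\eta.$$
Since $v-1=w$,
$$|S|=f(U)+2w^2-4G+\eta,\qquad f(U)=(2U+1+\varepsilon)q-3\varepsilon-2U^2.\tag{2}$$

The squares must work together with the steps of $4$. For fixed $U$ and $v$ with $0\le v\le U$, the constraint $0\le F\le b$ lets $4G$ range only up to $4(U-v)$, so the sizes in (2) spread over at most $4U+2$. But $f(U+1)-f(U)=2q-4U-2$ is larger than that whenever $8U<2q-4$. We therefore let $w$ take care of the order of magnitude of the offset and $G$ of the remainder.

**Lemma 3.** Every integer $n\ge1$ can be written $n=2w^2-4G+\eta$ with integers $w,G\ge0$ and $\eta\in\{-1,0,1\}$, such that $w<2+\sqrt{(n+1)/2}$, and such that $w+1+G\le2$ if $w\le1$, while $w+1+G\le3w-2$ if $w\ge2$.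

*Proof.* Let $\eta=0,1,0,-1$ according as $n\equiv0,1,2,3\pmod4$, and let $n'=n-\eta$. Then $n'$ is even, $n'\equiv 0,0,2,0\pmod 4$ respectively, and $0\le n'\le n+1$.

Let $w\ge0$ be the least integer with $2w^2\ge n'$ that is even if $n'\equiv0\pmod4$ and odd if $n'\equiv2\pmod4$. Since $2w^2\equiv0\pmod 4$ for even $w$ and $2w^2\equiv2\pmod4$ for odd $w$, we have $2w^2\equiv n'\pmod4$. So $G=(2w^2-n')/4$ is a non-negative integer, and $n=n'+\eta=2w^2-4G+\eta$.

If $w=0$, then $n'\le0$, so $n'=0$ and $G=0$. If $w=1$, then $n'\equiv2\pmod4$ and $0\le n'\le2$, so $n'=2$ and $G=0$. In both cases $w+1+G\le2$, and $w<2+\sqrt{(n+1)/2}$ is clear.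

If $w\ge2$, then $w-2\ge0$ has the right parity and is smaller than $w$, so $2(w-2)^2<n'$ by minimality. Hence $w<2+\sqrt{n'/2}\le2+\sqrt{(n+1)/2}$. Also
$$G<\frac{2w^2-2(w-2)^2}{4}=2w-2,$$
so $G\le2w-3$ and $w+1+G\le3w-2$. $\square$

The offsets $5,6,7$ that two pencils missed are now $5=2\cdot2^2-4\cdot1+1$, $6=2\cdot3^2-4\cdot3+0$ and $7=2\cdot2^2-4\cdot0-1$.

## 9. Choosing $U$, and four inequalities

We now prove Theorem 2. Let $q\ge625$, $6\sqrt q+12\le k\le q+1-(6\sqrt q+12)$ and $0\le m\le q^2+q+1$.

**Step 1. Reduction to the lower half of the window.** The hypothesis on $k$ is unchanged when $k$ is replaced by $q+1-k$. As $q^2+q$ is even, if $m>(q^2+q)/2$ then $q^2+q+1-m\le(q^2+q)/2$. So, passing to complements if necessary, we may assume $m\le(q^2+q)/2$. The hypothesis gives $3\le k\le q-2$, so by Theorem 3(a) we may also assume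
$$(k-1)q+2\le m\le(k+1)q-1.\tag{3}$$
From $(k-1)q+2\le(q^2+q)/2$ we get $k-1<(q+1)/2$, that is, $2k<q+3$, so $k\le(q+2)/2$. In particular $4\le k\le q-3$. Fix $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv k\pmod2$.

**Step 2. Choosing $U$ so that $m$ lies just above $f(U)$.** Let $U_1=\lfloor q/2\rfloor$. For $0\le U\le U_1-1$,
$$f(U+1)-f(U)=2q-4U-2\ge2q-4(q/2-1)-2=2>0,$$
so $f$ is strictly increasing on $\{0,\dots,U_1\}$. Substituting $U=(q-x)/2$, that is, $x=q-2U$, we find
$$2f(U)=q^2+2(1+\varepsilon)q-6\varepsilon-x^2.\tag{4}$$
At $U=U_1$ we have $x\in\{0,1\}$, so $2f(U_1)\ge q^2+2q-1\ge q^2+q\ge2m$. At the other end, $f(0)=(1+\varepsilon)q-3\varepsilon\le2q<m$ by (3). Hence there is $U$ with $0\le U<U_1$ and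
$$f(U)<m\le f(U+1).$$
Fix this $U$, let $x=q-2U>0$ and $n=m-f(U)$. Then $1\le n\le2q-4U-2=2x-2$.

**Step 3. Choosing the fine parameters.** Take $w,G,\eta$ from Lemma 3 for this $n$, and put $v=w+1$. Since $(n+1)/2\le(2x-1)/2<x$, we have $w<2+\sqrt x$. By Lemma 3, $v+G$ is at most $2$ or at most $3w-2<4+3\sqrt x$. So in all cases
$$v<3+\sqrt x,\qquad v+G<4+3\sqrt x.\tag{5}$$

**Step 4. Four inequalities.** These compare $x$, $U$ and $k$, so that (5) can be turned into the hypotheses of Lemma 2.

**Fact 1.** $x>\sqrt q$. By (4) and $2f(U)<2m\le q^2+q$ we get $x^2>(1+2\varepsilon)q-6\varepsilon\ge q$.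

**Fact 2.** $U\ge3\sqrt q+4$. We have $f(U+1)=(2U+3+\varepsilon)q-3\varepsilon-2(U+1)^2<(2U+4)q$. So $(k-1)q<m\le f(U+1)<(2U+4)q$, which gives $k-1<2U+4$. Since these are integers, $2U\ge k-4\ge6\sqrt q+8$.

**Fact 3.** $k>U+\dfrac{Ux}q$. From $f(U)+1\le m\le(k+1)q-1$ we get
$$kq\ge f(U)+2-q=2Uq-2U^2+\varepsilon(q-3)+2>2U(q-U).$$
Divide by $q$ and note that $2U-2U^2/q=U+U(q-2U)/q$.

**Fact 4.** $\dfrac{Ux}q\ge6+\sqrt x$. Note that $U=(q-x)/2$ and $x\le q$.

* If $x\ge q/2$, then by Fact 2, $Ux/q\ge U/2\ge\frac32\sqrt q+2$. This is at least $6+\sqrt q$ because $\frac12\sqrt q\ge4$, and $6+\sqrt q\ge6+\sqrt x$.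
* If $q/10\le x<q/2$, then $U>q/4$, so $Ux/q>x/4$. The function $x/4-\sqrt x-6$ has derivative $\frac14-\frac1{2\sqrt x}\ge0$ for $x\ge4$. At $x=62.5$ it is $15.625-\sqrt{62.5}-6>15.625-8-6>0$. As $x\ge q/10\ge62.5$, it is positive at our $x$.
* If $x<q/10$, then $U>0.45q$, so $Ux/q>0.45x$. The function $0.45x-\sqrt x-6$ has derivative $0.45-\frac1{2\sqrt x}>0$ for $x\ge25$ and equals $11.25-5-6=0.25$ at $x=25$. By Fact 1, $x>\sqrt q\ge25$, so it is positive at our $x$.

## 10. Checking Lemma 2, and the instance $q=625$, $k=300$

**Step 5. The sets $X,Y$ exist.** Fix any points $P\ne Q$ and a line $t$ through neither. Put $a=U+v$, $b=U-v$, $F=b-G=U-v-G$. By (5), $x\le q$ and Fact 2,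
$$v+G<4+3\sqrt x\le4+3\sqrt q\le U,$$
so $F\ge0$. Since $G\ge0$ and $v\ge1$, we have $0\le F\le b\le a$. The union $X\cup Y$ must have $a+b-F=a+G=U+v+G$ points. This is at most $2U<q=|t\setminus\{R\}|$, where $2U<q$ holds because $U<U_1\le q/2$. So sets $X,Y\subseteq t\setminus\{R\}$ with $|X|=a$, $|Y|=b$, $|X\cap Y|=F$ exist.

**Step 6. The hypotheses of Lemma 2 hold.** We go through them one at a time. We have $b\le a$, and $4\le k\le q-3$ was shown in Step 1.

*Parity:* $N=2U+1+\varepsilon\equiv k+1\pmod2$, by the choice of $\varepsilon$.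

*$a+3\le k$:* by Facts 3 and 4 and (5), $k>U+6+\sqrt x>U+v+3=a+3$.

*$k\le q-a-2$:* since $q-U=(q+x)/2$ and $v<3+\sqrt x$,
$$q-a-2=\frac{q+x}2-v-2>\frac{q+2}2+\Bigl(\frac x2-6-\sqrt x\Bigr)\ge\frac{q+2}2\ge k.$$
Here the bracket is non-negative because $U<q/2$ gives $\frac x2\ge\frac{Ux}q\ge6+\sqrt x$, by Fact 4.

*The line $t$:* by (5),
$$q+1-\varepsilon-(a+b-2F)=q+1-\varepsilon-2(v+G)>q-8-6\sqrt x\ge q-8-6\sqrt q\ge\frac{q+2}2\ge k.$$
The inequality before the last is $\frac q2\ge9+6\sqrt q$. It holds at $q=625$ (it reads $312.5\ge159$), and $\frac q2-6\sqrt q$ increases with $q$ for $q\ge36$.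

**Step 7. The size is $m$.** Take $\delta=\eta+1\in\{0,1,2\}$. By Lemma 2 the set $S$ is $k$-avoiding. By (2) and Lemma 3, $|S|=f(U)+2w^2-4G+\eta=f(U)+n=m$. This proves Theorem 2, and with Section 1 also Theorem 1. $\blacksquare$

**A worked instance.** Let $q=625$, so that Theorem 2 covers $162\le k\le464$. Take $k=300$ and $m=300\cdot625=187500$, which lies in the window and is at most $(q^2+q)/2=195625$. Since $k$ is even, $\varepsilon=0$.

By (4), $2f(U)=391875-x^2$ with $x=625-2U$. For $U=247$ we have $x=131$ and $f(247)=187357$; for $U=248$ we have $x=129$ and $f(248)=187617$. So $U=247$ and $n=143$. As $143\equiv3\pmod4$, Lemma 3 takes $\eta=-1$ and $n'=144$. The least even $w$ with $2w^2\ge144$ is $w=10$, and $G=(200-144)/4=14$. Hence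
$$v=11,\quad a=258,\quad b=236,\quad F=222,\quad \delta=0,\quad N=495.$$
Formula (1) gives $495\cdot625+3-2\cdot259\cdot237+4\cdot222=309375+3-122766+888=187500$, as it should.

The secants are as follows. Lines off $P$ and $Q$ other than $t$ have odd secants, so not $300$. Lines through $P$ other than $PQ$ have between $235$ and $238$ or between $388$ and $391$ points of $S$. Lines through $Q$ other than $PQ$ have between $257$ and $260$ or between $366$ and $369$. The line $t$ has $626-50=576$ points, and $PQ$ has at most $3$. None of these numbers is $300$, and secants occur on both sides of it, as Remark 2 requires.
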